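# Averaging terms on $G(n,n^{-\alpha})$ for irrational $\alpha$

## 1. Featured graphs, terms with averaging, convergence laws

All graphs are finite and simple. $N(x)$ is the set of neighbors of $x$, and $G[U]$ is the subgraph induced on $U$.

**Definition 1 (featured graph).** A featured graph is a finite graph $G=(V,E)$ with a feature vector $h(v)\in\mathbb R^d$ for each vertex $v$. We write $H_i(v)$ for the $i$-th coordinate of $h(v)$.

Example: let $P$ be the path $1-2-3$ with $d=1$ and $h(1)=0$, $h(2)=1$, $h(3)=0$.

**Definition 2 (random featured graph).** Fix $p(n)\in(0,1)$ and a Borel distribution $\mathcal D$ on a bounded subset of $\mathbb R^d$. The random featured graph $\mathbb G_n$ is the Erdős–Rényi graph $G(n,p(n))$ on $n$ vertices, with a feature drawn from $\mathcal D$ at each vertex; all edges and features are independent.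

Example: if $\mathcal D$ is uniform on $\{0,1\}$, then $\mathbb G_n$ is a random graph whose vertices are colored by independent fair coins.

Throughout, $\mathbb K$ is the support of $\mathcal D$, that is, the set of points all of whose neighborhoods have positive $\mathcal D$-measure. It is compact, and almost surely all features lie in $\mathbb K$.

**Definition 3 (terms).** Terms are real-valued and have free vertex variables. They are built from

- real constants;
- feature coordinates $H_i(x)$;
- atoms $E(x,y)$ and $x=y$, with value $1$ if true and $0$ if false;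
- $F(\tau_1,\dots,\tau_k)$, where $F:\mathbb R^k\to\mathbb R$ is any Lipschitz function (a *connective*);
- $\mathrm{Sup}_y\,\tau$, the supremum over all vertices $y$;
- the global mean $\mathrm{Mean}_y\,\tau=\frac1{|V|}\sum_{y\in V}\tau$;
- the local mean $\mathrm{Mean}_{y\in N(x)}\,\tau$, the average of $\tau$ over the neighbors $y$ of $x$, with a fixed default value if $x$ has no neighbors.

A term without free variables is closed.

Example: let $\sigma(x)=\mathrm{Mean}_{y\in N(x)}H_1(y)$. On the path $P$ above, $\sigma(1)=1$, $\sigma(2)=0$, $\sigma(3)=1$. The closed terms $\mathrm{Sup}_x\,\sigma(x)$ and $\mathrm{Mean}_x\,\sigma(x)$ have values $1$ and $2/3$. Another example: $\min$ is Lipschitz, and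
$$T(x)=\mathrm{Sup}_y\,\mathrm{Sup}_z\,\min\{E(x,y),E(y,z),E(z,x)\}$$
is $1$ if $x$ lies in a triangle and $0$ otherwise. We shall meet $T$ again.

**Definition 4 (convergence law).** A closed term $\tau$ gives a real random variable $\tau(\mathbb G_n)$. The language satisfies a convergence law for $p(n)$ if for every closed $\tau$ the distribution of $\tau(\mathbb G_n)$ converges, that is, $\Pr(\tau(\mathbb G_n)\le y)$ tends to the distribution function of some limit random variable at every continuity point $y$ of that function.

Example: for $p(n)=n^{-2}$ the term $\mathrm{Sup}_y\mathrm{Sup}_zE(y,z)$ is $0$ with probability $(1-n^{-2})^{n(n-1)/2}\to e^{-1/2}$ and $1$ otherwise. So it converges in distribution, to a non-constant limit. By contrast, for $p(n)=n^{-\alpha}$ with $\alpha>0$ the term $\mathrm{Mean}_y\mathrm{Mean}_zE(y,z)$ is nonnegative with expectation at most $p(n)\to0$, so by Markov's inequality it converges in probability to the constant $0$.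

"A.a.s." means with probability tending to $1$. A phrase such as "a.a.s. for all $x$" means that a.a.s. the statement holds for all $x$ simultaneously. The textbook facts that we use are these.

- Markov: $\Pr(X\ge a)\le \mathbb EX/a$ for $X\ge0$, $a>0$. Chebyshev: $\Pr(|X-\mathbb EX|\ge a)\le\mathrm{Var}X/a^2$.
- Chernoff: if $X$ is binomial with mean $\mu$, then $\Pr(X<\mu/2)\le e^{-\mu/8}$.
- Hoeffding: the average of $N$ i.i.d. variables in $[0,1]$ is at distance more than $s$ from its mean with probability at most $2e^{-2s^2N}$.
- Convergence in probability to $c$ implies convergence in distribution to $c$. If $X_n-Y_n\to0$ in probability and $Y_n$ converges in distribution, then $X_n$ converges in distribution to the same limit (Slutsky).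

## 2. Exponents $p=n^{-\alpha}$: what is asked and what is proved

For first-order logic, Shelah and Spencer proved a zero-one law for $p(n)=n^{-\alpha}$ with $\alpha\in(0,1)$ irrational. For the term language above the following is known. In the dense case ($p\in(0,1)$ constant) every closed term converges a.a.s. to a constant. In the linear sparse case ($p(n)=c/n$, $c>0$) every closed term converges in distribution. For the language without $\mathrm{Sup}$, strong convergence is known also for growth such as $p(n)=n^{-1/2}$, where first-order logic has no convergence law. Adam-Day, Benedikt and Larrauri ("Convergence Laws for Extensions of First-Order Logic with Averaging", arXiv:2504.14270, 2025) write: "We also leave open the case of $n^{-\alpha}$ for $\alpha$ irrational." So the question is: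

*Does the full language, with $\mathrm{Sup}$ and both means, satisfy a convergence law for $p(n)=n^{-\alpha}$ when $\alpha\in(0,1)$ is irrational?*

The answer is yes, with constant limits.

**Theorem A.** Let $\alpha\in(0,1)$ be irrational and $p(n)=n^{-\alpha}$. For every closed term $\tau$ there is a constant $c_\tau$ with $\tau(\mathbb G_n)\to c_\tau$ in probability. In particular the term language satisfies a convergence law.

**Theorem A$^+$.** Theorem A holds for every $p(n)=n^{-\alpha+o(1)}$, $\alpha\in(0,1)$ irrational, and for connectives $F:\mathbb R^k\to\mathbb R$ that are arbitrary continuous functions. Moreover, for every term $\tau(x_1,\dots,x_k)$, the value at $k$ fixed distinct vertices converges in distribution to $f(\xi_1,\dots,\xi_k)$, where $f=f_\tau:\mathbb K^k\to\mathbb R$ is continuous and the $\xi_i$ are i.i.d. with distribution $\mathcal D$.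

The hypotheses on $\alpha$ and on the connectives are sharp in the following sense.

**Theorem B.** For $p(n)=n^{-\alpha}$, $\alpha\in(0,1)$: every closed term converges in probability to a constant if and only if $\alpha$ is irrational.

**Theorem C.** Let $\alpha\in(0,1)$ be irrational, $p=n^{-\alpha}$, and let $\mathcal F$ be a class of functions $\mathbb R^k\to\mathbb R$ ($k\ge1$) containing all Lipschitz functions. The language with connectives $\mathcal F$ satisfies a convergence law if and only if every $F\in\mathcal F$ is continuous.

We prove A$^+$, which contains A, in Sections 5–11, then B in Section 12 and C in Section 13. The only computation of exponents that we need is: for fixed $u,e$ and $p=n^{-\alpha+o(1)}$,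
$$n^u p^e=n^{u-\alpha e+o(1)}.\tag{1}$$

## 3. Three closed terms by hand

Let $p=n^{-\alpha}$ with $\alpha\in(0,1)$.

**A supremum of features.** Let $d=1$, $\mathbb K\subseteq[0,1]$, $\kappa=\max\mathbb K$, and $\sigma(x)=\mathrm{Sup}_y\min\{E(x,y),H_1(y)\}$. Almost surely $\sigma(x)\le\kappa$. Let $\varepsilon>0$ and $O=(\kappa-\varepsilon,\kappa+\varepsilon)$, so that $\mathcal D(O)>0$. By Chernoff and a union bound, a.a.s. all degrees are at least $(n-1)p/2$. Given the graph, features are independent, so the probability that some $x$ has no neighbor with feature in $O$ is at most $n(1-\mathcal D(O))^{(n-1)p/2}\to0$. So a.a.s. all $\sigma(x)$ lie in $[\kappa-\varepsilon,\kappa]$, and for instance $\mathrm{Mean}_x\,\sigma(x)\to\kappa$ in probability.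

**Copies of $K_4$.** Let $\tau$ be the closed term that is $1$ if $G$ contains $K_4$ and $0$ otherwise (a $\mathrm{Sup}$ over four variables of a minimum of six edge atoms). The number $X$ of copies has $\mathbb EX=\binom n4p^6$, of order $n^{4-6\alpha}$. If $\alpha>2/3$, then $\mathbb EX\to0$ and $\tau\to0$ in probability. If $\alpha<2/3$, only pairs of copies that share $2$, $3$ or $4$ vertices contribute to the variance, so $\mathrm{Var}X$ is at most a constant times $n^6p^{11}+n^5p^9+n^4p^6$. Dividing by $(\mathbb EX)^2$, of order $n^8p^{12}$, gives terms of order $n^{-2+\alpha}$, $n^{-3+3\alpha}$, $n^{-4+6\alpha}$. All tend to $0$, so $\tau\to1$ by Chebyshev. The borderline $4-6\alpha=0$ cannot occur for irrational $\alpha$.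

**Vertices in triangles.** Let $2/3<\alpha<1$ and let $T(x)$ be the triangle term. The number $X$ of triangles has $\mathbb EX=\binom n3p^3$, of order $n^{3-3\alpha}\to\infty$. As before, $\mathrm{Var}X/(\mathbb EX)^2$ is at most a constant times $n^{-2+\alpha}+n^{-3+3\alpha}\to0$. So a.a.s. there is a triangle, and $\mathrm{Sup}_xT(x)\to1$. On the other hand the expected number of vertices in triangles is at most $3\,\mathbb EX\le n^{3-3\alpha}=o(n)$, because $\alpha>2/3$. So $\mathrm{Mean}_xT(x)\to0$. A few exceptional vertices decide the supremum and are invisible to the mean.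

## 4. The isomorphism type of the tuple does not determine the value

A natural plan is induction on terms, with the hypothesis that for every $\varepsilon>0$, a.a.s. for all $\bar x$,
$$\tau(G;\bar x)\ \text{ is within }\varepsilon\text{ of a function of }\ G[\bar x]\text{ and }h|_{\bar x}.$$
For a closed term the right side would be a constant, as we want. The statement has to be uniform in $\bar x$, because a later $\mathrm{Sup}$ looks at the worst tuple.

The plan fails already for $T(x)$ with $2/3<\alpha<1$. Let $\mathcal D$ be a point mass. Then $(G[\{x\}],h(x))$ is the same for all $x$, so the hypothesis says that all $T(x)$ are within $\varepsilon$ of one number. But a.a.s. $T$ takes both values $0$ and $1$ (Section 3), which is impossible for $\varepsilon<1/2$. The step that breaks is $\mathrm{Sup}$: some vertices carry an atypically dense configuration, which the single vertex does not see.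

The triangle at $x$ is atypical because, over a given vertex, two new vertices and three new edges have expected number of order $n^{2-3\alpha}\to0$. This suggests adding to $\bar x$, once and for all, every bounded configuration that is "too dense to be expected over $\bar x$". We therefore change the hypothesis: $\tau(\bar x)$ is approximated by a function of the *closure* of $\bar x$. Four things then have to be shown:

1. the closure exists and has bounded size for all tuples at once;
2. every configuration that is not too dense over a closed set $C$ does occur over $C$, with prescribed approximate features (for $\mathrm{Sup}$);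
3. almost all neighbors $y$ of $x_i$ add nothing but themselves to the closure (for means), and likewise almost all occurrences in (2) are again closed;
4. features of neighbors of every vertex are distributed as $\mathcal D$ predicts.

From here through Section 11, $\alpha\in(0,1)$ is irrational, $p=n^{-\alpha+o(1)}$, and $G=\mathbb G_n$.

## 5. The weight $\delta$, rigid and safe pairs, closures

This section is deterministic.

**Definition 5 (weight).** For vertex sets $X\subseteq Y$ of a graph let
$$\delta(Y/X)=|Y\setminus X|-\alpha\cdot\#\{\text{edges inside }Y\text{ not inside }X\},\qquad \delta(Y)=\delta(Y/\emptyset).$$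

By (1), $n^{\delta(Y/X)+o(1)}$ is the expected order of the number of ways to place the new part of such a configuration over a given $X$. Example: for a triangle $\{a,b,c\}$, $\delta(\{a,b,c\}/\{a\})=2-3\alpha$.

For $X\subseteq Y\subseteq Z$ in (2), $X\subsetneq Y$ in (3), and arbitrary $Y,Z$ in (4):
$$\delta(Z/X)=\delta(Z/Y)+\delta(Y/X),\tag{2}$$
$$\delta(Y/X)\ne0,\tag{3}$$
$$\delta(Y\cup Z/Z)\le\delta(Y/Y\cap Z).\tag{4}$$
(2) is counting. In (3), $|Y\setminus X|=\alpha e$ with $|Y\setminus X|\ge1$ would make $\alpha$ rational. In (4), both sides have the same vertex part $|Y\setminus Z|$, and every edge inside $Y$ not inside $Y\cap Z$ has an endpoint outside $Z$, so it is counted on the left too.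

For $t\ge1$ let
$$\varepsilon_t=\min\{\alpha e-v:\ 1\le v\le t,\ e\in\mathbb N,\ \alpha e>v\}>0,\qquad \varepsilon_0=\infty .$$
The minimum exists: for each $v$ the least admissible $e$ is best. So a negative weight $\delta(Y/X)$ with $1\le|Y\setminus X|\le t$ is at most $-\varepsilon_t$.

**Definition 6.** A pair $(X,Y)$ with $X\subsetneq Y$ is *rigid* if $\delta(Y/S)<0$ for all $X\subseteq S\subsetneq Y$. A pair $(X,Y)$ with $X\subseteq Y$ is *safe* if $\delta(S/X)>0$ for all $X\subsetneq S\subseteq Y$. A set $X$ is *$t$-closed* if $\delta(Y/X)>0$ for all $Y\supset X$ with $0<|Y\setminus X|\le t$.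

Example: let $\alpha=1/\sqrt2\approx0.707$, and let $G_0$ be a triangle $abc$ with a further vertex $w$ joined only to $a$. The pair $(\{a\},\{a,b,c\})$ is rigid: over $\{a\}$ the weight is $2-3\alpha<0$, over $\{a,b\}$ or $\{a,c\}$ it is $1-2\alpha<0$. The pair $(\{w\},\{w,a\})$ is safe, since $1-\alpha>0$. The set $\{a\}$ is $1$-closed (one new vertex brings at most one edge) but not $2$-closed.

**Lemma 1.**
(a) If $\delta(Y/X)<0$, there is $Y'$ with $X\subsetneq Y'\subseteq Y$ and $(X,Y')$ rigid. Hence $X$ is $t$-closed if and only if there is no rigid $(X,Y)$ with $|Y\setminus X|\le t$.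
(b) If $(X,Y)$ is rigid and $X\subseteq Z$, then $\delta(Y\cup Z/Z)\le0$, with strict inequality if $Y\not\subseteq Z$. If moreover $|Y\setminus X|\le t$, then: if $Z$ is $t$-closed, $Y\subseteq Z$; and if $Y\not\subseteq Z$, $\delta(Y\cup Z/Z)\le-\varepsilon_t$.
(c) Intersections of $t$-closed sets are $t$-closed. Hence every $A$ has a least $t$-closed superset $\mathrm{cl}_t(A)=\mathrm{cl}_t^G(A)$. It is monotone in $A$ and in $t$, and $\mathrm{cl}_0(A)=A$.
(d) If $\mathrm{cl}_t^G(A)\subseteq U$, then $\mathrm{cl}_t^{G[U]}(A)=\mathrm{cl}_t^G(A)$.

*Proof.* (a) This finds rigid pairs inside negative ones. Let $Y'$ have minimum size among sets with $X\subsetneq Y'\subseteq Y$ and $\delta(Y'/X)<0$. For $X\subsetneq S\subsetneq Y'$, minimality and (3) give $\delta(S/X)>0$, so by (2) $\delta(Y'/S)=\delta(Y'/X)-\delta(S/X)<0$. So $(X,Y')$ is rigid. If $X$ is not $t$-closed, some $Y$ with $0<|Y\setminus X|\le t$ has $\delta(Y/X)<0$ by (3), and $Y'\subseteq Y$ gives a rigid pair with at most $t$ new vertices. Conversely a rigid pair has $\delta(Y/X)<0$.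

(b) This transports rigid pairs to larger bases. By (4), $\delta(Y\cup Z/Z)\le\delta(Y/Y\cap Z)$, and $X\subseteq Y\cap Z$. The right side is $0$ if $Y\subseteq Z$, and negative by rigidity otherwise. If $|Y\setminus X|\le t$ and $Y\not\subseteq Z$, then $1\le|Y\setminus Z|\le t$, so the negative weight is at most $-\varepsilon_t$, and $Z$ is not $t$-closed.

(c) This constructs the closure. Let $C_1,C_2$ be $t$-closed. If $C_1\cap C_2$ were not, (a) would give a rigid $(C_1\cap C_2,Y)$ with at most $t$ new vertices, and (b) with $Z=C_1$ and $Z=C_2$ would give $Y\subseteq C_1\cap C_2$, a contradiction. The whole vertex set is $t$-closed, so the intersection of all $t$-closed supersets of $A$ is the least one. Monotonicity in $A$ is clear. If $s\ge t$, an $s$-closed set is $t$-closed, so $\mathrm{cl}_t(A)\subseteq\mathrm{cl}_s(A)$. Every set is $0$-closed.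

(d) This lets us compute closures inside a bounded part of $G$. Let $E=\mathrm{cl}_t^G(A)$. It is $t$-closed in $G$, hence in $G[U]$, so $\mathrm{cl}_t^{G[U]}(A)\subseteq E$. Let $C'=\mathrm{cl}_t^{G[U]}(A)$, so $A\subseteq C'\subseteq E$. If $(C',Y)$ were rigid in $G$ with at most $t$ new vertices, then (b) with $Z=E$ gives $Y\subseteq E\subseteq U$, and the pair would contradict $t$-closedness of $C'$ in $G[U]$. So $C'$ is $t$-closed in $G$, and $E\subseteq C'$. $\square$

Example: in $G_0$ with $\alpha=1/\sqrt2$, $\mathrm{cl}_2(\{a\})=\{a,b,c\}$, since the triangle is rigid over $a$ and adding $w$ to it has weight $1-\alpha>0$. Next, $\{w\}$ is $2$-closed: one or two new vertices give weight at least $1-\alpha$ or $2-2\alpha$. It is also $3$-closed, since $3-4\alpha>0$. But $\mathrm{cl}_2(\{w,a\})=\{w,a,b,c\}$. So adding one vertex to a set can enlarge the closure by more than that vertex.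

## 6. Closures have bounded size

The purpose of this section is point 1 of the list in Section 4. For fixed $Q,\beta$,
$$\mathbb E\,\#\{U\subseteq V:\ |U|\le Q,\ \delta(U)\le\beta\}\le n^{\beta+o(1)}.\tag{5}$$
Indeed, there are finitely many graphs on at most $Q$ labeled vertices. A graph with $u$ vertices and $e$ edges contributes at most $n^up^e=n^{u-\alpha e+o(1)}$, and only those with $u-\alpha e\le\beta$ count.

**Lemma 2.** For all $k,t$ there is $K(k,t)$ such that a.a.s. $|\mathrm{cl}_t(A)|\le K(k,t)$ for all $A\subseteq V$ with $|A|\le k$. One can take $K(k,0)=k$ and $K(k,t)=k+t\lfloor k/\varepsilon_t\rfloor$ for $t\ge1$. In particular $K(0,t)=0$ and $K(k,t)\ge k$.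

*Proof.* For $t=0$ use $\mathrm{cl}_0(A)=A$. Let $t\ge1$.

**Step 1: build the closure in small steps.** Put $X_0=A$. While $X_i$ is not $t$-closed, choose by Lemma 1(a) a rigid $(X_i,X_{i+1})$ with at most $t$ new vertices. By Lemma 1(b) with $Z=\mathrm{cl}_t(A)$, inductively $X_i\subseteq\mathrm{cl}_t(A)$. The final set is $t$-closed and contains $A$, so it equals $\mathrm{cl}_t(A)$.

**Step 2: bound the number of steps.** Each step has weight at most $-\varepsilon_t$, so $\delta(X_i)\le k-i\varepsilon_t$. Let $i_0=\lfloor k/\varepsilon_t\rfloor+1$ and $Q=k+i_0t$. If there were $i_0$ steps, $X_{i_0}$ would be a nonempty set of at most $Q$ vertices with $\delta(X_{i_0})<0$, hence $\delta(X_{i_0})\le-\varepsilon_Q$. By (5) with $\beta=-\varepsilon_Q$ and Markov, a.a.s. no such set exists. So a.a.s. every $A$ needs at most $\lfloor k/\varepsilon_t\rfloor$ steps, each adding at most $t$ vertices. $\square$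

For later: a.a.s. $\mathrm{cl}_t(\emptyset)=\emptyset$.

## 7. Safe configurations occur over every base

This is point 2 of the list. Let $\Lambda$ be a finite graph, $R\subseteq V(\Lambda)$, $m=|V(\Lambda)\setminus R|\ge1$, with $(R,V(\Lambda))$ safe, and put
$$\theta=\delta(V(\Lambda)/R)>0 .$$

**Definition 7 (embedding).** For an injection $b:R\to V(G)$, an embedding over $b$ is an injection $g:V(\Lambda)\to V(G)$ that extends $b$ and maps each edge of $\Lambda$ not inside $R$ to an edge of $G$.

Example: if $\Lambda$ is an edge $ry$ and $R=\{r\}$, then $\theta=1-\alpha$, and embeddings over $r\mapsto x$ correspond to neighbors of $x$.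

**Lemma 3 (many embeddings).** Let $O_1,\dots,O_q\subseteq\mathbb R^d$ be Borel with $\mathcal D(O_l)>0$. A.a.s., for every injection $b:R\to V$ and every $l:V(\Lambda)\setminus R\to\{1,\dots,q\}$, there are at least $n^{\theta-o(1)}$ embeddings $g$ over $b$ with $h(g(w))\in O_{l(w)}$ for all $w\in V(\Lambda)\setminus R$.

A single second-moment bound fails with probability about $n^{-c}$ for some small $c>0$, and we need all of the roughly $n^{|R|}$ bases at once. The remedy is to look for the new vertices in many disjoint parts of $V$; these give independent trials.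

*Proof.* Let $r=|R|$, let $e$ be the number of edges of $\Lambda$ not inside $R$, and
$$c_0=\min_{\emptyset\ne S\subseteq V(\Lambda)\setminus R}\delta(R\cup S/R)>0 .$$
Fix an integer $N\ge1$ with $N>2r/c_0$, and partition $V$ into $V_1,\dots,V_N$ of sizes at least $\lfloor n/N\rfloor$, depending only on $n$.

**Step 1: fix the features.** We want to leave only the edges random. Let $\pi=\min_l\mathcal D(O_l)$. The number of vertices of $V_i$ with feature in $O_l$ is binomial with mean at least $\pi\lfloor n/N\rfloor$, so by Chebyshev a.a.s. it is at least $\pi n/(2N)$, for all $i,l$. Condition on features with this property; the edges remain independent.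

**Step 2: second moment in one part.** Fix $b$, with image $B$, and $l$. Let $X_i$ be the number of embeddings over $b$ that send $V(\Lambda)\setminus R$ into $V_i\setminus B$ and satisfy the feature condition. A candidate is an injective $m$-tuple $w$ of vertices of $V_i\setminus B$ with the right features. Choosing the entries one by one, there are at least $(\pi n/(2N)-r-m)^m$ candidates, so their number is $T_i\ge c_1n^m$ for large $n$, with $c_1=(\pi/(4N))^m$. Each candidate is an embedding with probability $p^e$, so $\lambda_i:=\mathbb EX_i=T_ip^e$.

Two candidates $w,w'$ have covariance zero unless they use a common potential edge. A common potential edge has an end outside $B$, so $w$ and $w'$ then share a vertex. Let $S\ne\emptyset$ be the set of positions $j$ such that $w_j$ occurs in $w'$. For given $S$ there are at most $n^m\cdot m^mn^{m-|S|}$ pairs: choose $w$, then where each $w_j$ with $j\in S$ occurs in $w'$, then the rest of $w'$. Consider a potential edge of $w$ that is also one of $w'$, and let it come from the edge $uv$ of $\Lambda$. If $u\notin R$, its image is outside $B$ and occurs in $w'$,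 so $u\in S$; likewise for $v$. So $uv$ is an edge of $\Lambda[R\cup S]$ not inside $R$. Let $e_S$ be the number of these. The covariance is at most the probability that both are embeddings, at most $p^{2e-e_S}$. Hence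
$$\mathrm{Var}X_i\le\sum_{S\ne\emptyset}m^mn^{2m-|S|}p^{2e-e_S}\le\lambda_i^2\sum_{S\ne\emptyset}\frac{m^m}{c_1^2}\,n^{-|S|}p^{-e_S}\le\lambda_i^2\,n^{-c_0+o(1)},$$
because $n^{-|S|}p^{-e_S}=n^{-\delta(R\cup S/R)+o(1)}$. By Chebyshev, $\Pr(X_i<\lambda_i/2)\le4n^{-c_0+o(1)}\le n^{-c_0/2}$ for large $n$, uniformly in $b$ and $l$.

**Step 3: amplify by independence.** $X_i$ depends only on pairs with one end in $V_i\setminus B$ and the other in $V_i\cup B$. No pair is of this kind for two indices $i\ne j$: one end would lie in $V_i\setminus B$, the other would have to lie in $V_j\setminus B$, and this is disjoint from $V_i\cup B$. So $X_1,\dots,X_N$ are independent, and $\Pr(X_i<\lambda_i/2\text{ for all }i)\le n^{-Nc_0/2}$.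

**Step 4: union bound.** There are at most $n^rq^m$ pairs $(b,l)$, so the failure probability is at most $q^mn^{r-Nc_0/2}\to0$. Otherwise there are at least $\lambda_i/2\ge\frac{c_1}2n^mp^e=n^{\theta-o(1)}$ embeddings for some $i$. $\square$

## 8. Bad embeddings are few: stacking them

This is point 3 of the list. Fix $t\ge0$ and $\Lambda,R,m,\theta$ as in Section 7.

**Definition 8 (good and bad).** Let $C\subseteq V(G)$ and let $b:\Lambda[R]\to G[C]$ be an isomorphism. An embedding $g$ over $b$ is *$t$-good* if $g$ is an isomorphism from $\Lambda$ onto $G[g(V(\Lambda))]$ and $g(V(\Lambda))$ is $t$-closed in $G$. Otherwise it is *bad*.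

Example: let $\Lambda$ be an edge $ry$, $R=\{r\}$, $t=1$, and $1/2<\alpha<1$. The set $\{x\}$ is always $1$-closed. A neighbor $y$ of $x$ gives a bad embedding exactly if some third vertex $z$ has $\delta(\{x,y,z\}/\{x,y\})<0$, that is, if $x$ and $y$ have a common neighbor.

In this example one would first try Markov's inequality. For fixed $x$ the expected number of bad $y$ is at most $n^2p^3=n^{2-3\alpha+o(1)}$, much less than the degree $n^{1-\alpha+o(1)}$. So
$$\Pr(\text{more than }n^{1-\alpha-\eta}\text{ bad }y\text{ at }x)\le n^{1-2\alpha+\eta+o(1)} .$$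
But we need all $x$ at once, and summing over $n$ vertices gives $n^{2-2\alpha+\eta+o(1)}$, which tends to infinity. The union bound is lost by a power of $n$. The way out is to take $M$ bad embeddings over the same base, for a large constant $M$, and to unite them, with their witnesses, into one set of bounded size. Each bad embedding should cost a fixed amount $\eta_0$ of weight. After $M$ of them the loss is $M\eta_0$, more than the $|R|$ that the choice of the base can contribute. What must be checked is that the cost is paid *every time*, even if the embeddings overlap or share their witnesses. This is where it matters that the base is $t$-closed.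

**Lemma 4 (few bad embeddings).** There is $\eta>0$, depending on $\Lambda,R,t$, such that a.a.s. for every $t$-closed $C$ and every isomorphism $b:\Lambda[R]\to G[C]$ there are at most $n^{\theta-\eta}$ bad embeddings over $b$.

*Proof.* Let
$$\eta_0=\min\Bigl\{\alpha,\ \varepsilon_t,\ \min_{\emptyset\ne S\subseteq V(\Lambda)\setminus R}\delta(R\cup S/R)\Bigr\}>0,\qquad \eta=\eta_0/2 .$$

**Step 1: attach a witness to each bad embedding.** Fix a $t$-closed $C$ and an isomorphism $b$. For bad $g$ over $b$ let $W_g=g(V(\Lambda)\setminus R)$. If $g$ is not an isomorphism onto the induced subgraph, put $D_g=\emptyset$. Otherwise $C\cup W_g$ is not $t$-closed, and by Lemma 1(a) we choose a nonempty $D_g$, disjoint from $C\cup W_g$, with $|D_g|\le t$ and $(C\cup W_g,\,C\cup W_g\cup D_g)$ rigid.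

**Step 2: each stacked bad embedding costs at least $\eta_0$.** Let $g_1,\dots,g_M$ be bad embeddings over $b$, not necessarily distinct, and write $W_i,D_i$ for $W_{g_i},D_{g_i}$. Put $B_0=C$ and $B_i=B_{i-1}\cup W_i\cup D_i$. We claim
$$\delta(B_i/B_{i-1})\le\theta-\eta_0.\tag{6}$$
By (2), $\delta(B_i/B_{i-1})=\delta(B_i/B_{i-1}\cup W_i)+\delta(B_{i-1}\cup W_i/B_{i-1})$. The first summand is at most $0$: trivially if $D_i=\emptyset$, and by Lemma 1(b) with $Z=B_{i-1}\cup W_i$ otherwise. So it suffices to find a loss of $\eta_0$ somewhere.

*Case 1: $W_i\cap B_{i-1}\ne\emptyset$ (overlap).* Let $S=g_i^{-1}(W_i\cap B_{i-1})$, a nonempty subset of $V(\Lambda)\setminus R$. The set $Y=C\cup W_i$ meets $B_{i-1}$ in $g_i(R\cup S)$. By (4), and because every edge of $\Lambda$ not inside $R\cup S$ goes to an edge of $G$,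
$$\delta(B_{i-1}\cup W_i/B_{i-1})\le\delta(Y/g_i(R\cup S))\le\delta(V(\Lambda)/R\cup S)=\theta-\delta(R\cup S/R)\le\theta-\eta_0 .$$

*Case 2: $W_i\cap B_{i-1}=\emptyset$.* Now $Y\cap B_{i-1}=C$, and in the same way $\delta(B_{i-1}\cup W_i/B_{i-1})\le\delta(V(\Lambda)/R)=\theta$. One of the following holds.

(i) *$g_i$ is not an isomorphism onto the induced subgraph.* As $b$ is an isomorphism onto $G[C]$ and $g_i$ preserves edges, some non-edge of $\Lambda$ not inside $R$ goes to an edge of $G$. This is an edge of $G[C\cup W_i]$ with an end in $W_i$ that does not come from $\Lambda$. So $\delta(B_{i-1}\cup W_i/B_{i-1})\le\theta-\alpha$.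

(ii) *$D_i\not\subseteq B_{i-1}$ (a new witness).* As $D_i\cap W_i=\emptyset$, also $D_i\not\subseteq B_{i-1}\cup W_i$, and Lemma 1(b) gives $\delta(B_i/B_{i-1}\cup W_i)\le-\varepsilon_t$.

(iii) *$\emptyset\ne D_i\subseteq B_{i-1}$ (an old witness).* Let $e(D_i,W_i)$ be the number of edges between $D_i$ and $W_i$. An edge inside $C\cup W_i\cup D_i$ not inside $C\cup W_i$ has an end in $D_i$, and its other end is in $C\cup D_i$ or in $W_i$. So
$$0>\delta(C\cup W_i\cup D_i/C\cup W_i)=\delta(C\cup D_i/C)-\alpha\,e(D_i,W_i).$$
Since $C$ is $t$-closed and $1\le|D_i|\le t$, $\delta(C\cup D_i/C)>0$. Hence $e(D_i,W_i)\ge1$. As $D_i\subseteq B_{i-1}\setminus C$, such an edge is inside $B_{i-1}\cup W_i$, not inside $B_{i-1}$, and not inside $C\cup W_i$; so it is additional to the edges that come from $\Lambda$. Hence $\delta(B_{i-1}\cup W_i/B_{i-1})\le\theta-\alpha$.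

This proves (6).

**Step 3: count stacks.** We turn (6) into a bound that is uniform in $(C,b)$. By (6) and $\delta(C)\le|R|$,
$$|B_M|\le Q:=|R|+M(m+t),\qquad \delta(B_M)\le\beta:=|R|+M(\theta-\eta_0).$$
For given $C,b$, an embedding $g_i$ is determined by its $m$ new values, which lie in $B_M$. So at most $Q^{mM}$ tuples $(g_1,\dots,g_M)$ have the same $B_M$. If some $(C,b)$ has more than $n^{\theta-\eta}$ bad embeddings, there are at least $n^{M(\theta-\eta)}Q^{-mM}$ different sets $U$ with $|U|\le Q$ and $\delta(U)\le\beta$. By (5) and Markov, the probability of this is at most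
$$n^{|R|+M(\theta-\eta_0)-M(\theta-\eta_0/2)+o(1)}=n^{|R|-M\eta_0/2+o(1)}\to0$$
if $M$ is a constant larger than $2|R|/\eta_0$. $\square$

## 9. Features seen from every vertex

This is point 4 of the list.

**Lemma 5 (neighborhood statistics).** Let $P_1,\dots,P_q$ be a Borel partition of $\mathbb K$ and $\varepsilon'>0$. A.a.s. for all $x\in V$: $\deg(x)\ge np/2-1=n^{1-\alpha+o(1)}$, and the fraction of $y\in N(x)$ with $h(y)\in P_l$ is within $\varepsilon'$ of $\mathcal D(P_l)$ for all $l$. The same statement about fractions holds for $V$ in place of $N(x)$.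

*Proof.* The degree of $x$ is binomial with mean $(n-1)p$, and $(n-1)p/2\ge np/2-1$. By Chernoff some degree is below $(n-1)p/2$ with probability at most $ne^{-(n-1)p/8}\to0$. Conditionally on the graph, features are i.i.d., so by Hoeffding the second statement fails at a given $x$ with probability at most $2qe^{-2\varepsilon'^2\deg(x)}$. On the event for the degrees, the sum over $n$ vertices is at most $2qn\,e^{-2\varepsilon'^2(np/2-1)}\to0$. For $V$, the failure probability is at most $2qe^{-2\varepsilon'^2n}$. $\square$

## 10. Every term is approximated by a function of the closure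

Connectives are now arbitrary continuous functions. On graphs with features in $\mathbb K$, every term is bounded, $|\tau|\le M_\tau$: by induction, since continuous functions are bounded on compact sets, and suprema and means (or default values) of bounded terms are bounded. Bound variables are renamed so that they differ from the free ones.

**Definition 9 (type function).** A type function $f$ of arity $k$ assigns a real number $f(\Gamma,a,\varphi)$ to each finite graph $\Gamma$ (possibly empty if $k=0$), $a\in V(\Gamma)^k$ and $\varphi\in\mathbb K^{V(\Gamma)}$. It is required to be invariant under isomorphisms and continuous in $\varphi$.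

Example: $f(\Gamma,a,\varphi)=1$ if $a_1$ lies in a triangle of $\Gamma$, and $0$ otherwise. For $\alpha>2/3$ we have $T(x)=f(G[\mathrm{cl}_2(x)],x,h|_{\mathrm{cl}_2(x)})$ for every vertex: a triangle at $x$ is rigid over $\{x\}$ (weights $2-3\alpha<0$ and $1-2\alpha<0$), so by Lemma 1(b) it lies in $\mathrm{cl}_2(x)$.

For each $L$ there are finitely many $(\Gamma,a)$ with $|V(\Gamma)|\le L$, up to isomorphism, and $\mathbb K^{V(\Gamma)}$ is compact. So on types of size at most $L$ every type function is bounded, and for each $\varepsilon>0$ there is $\rho>0$ such that moving each feature by less than $\rho$ changes $f$ by at most $\varepsilon$. We call such a $\rho$ an $\varepsilon$-modulus.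

**Proposition 6.** For every term $\tau(x_1,\dots,x_k)$ (free variables among $\bar x$) there are $t\ge0$ and a type function $f_\tau$ such that for every $\varepsilon>0$, a.a.s. for all $\bar x\in V^k$,
$$\bigl|\tau(G;\bar x)-f_\tau\bigl(G[\mathrm{cl}_t(\bar x)],\bar x,h|_{\mathrm{cl}_t(\bar x)}\bigr)\bigr|\le\varepsilon.\tag{7}$$

*Proof.* By induction on $\tau$.

**Step 0: raising $t$.** This lets us use one $t$ for several terms. If (7) holds with $(t,f)$ and $s\ge t$, then it holds with $s$ and $f'(\Gamma,a,\varphi)=f(\Gamma[\mathrm{cl}_t^\Gamma(a)],a,\varphi|)$, where $\varphi|$ is the restriction. Indeed $\mathrm{cl}_t(\bar x)\subseteq\mathrm{cl}_s(\bar x)$, so by Lemma 1(d) with $U=\mathrm{cl}_s(\bar x)$ the $t$-closure of $\bar x$ inside $\Gamma=G[\mathrm{cl}_s(\bar x)]$ is $\mathrm{cl}_t^G(\bar x)$.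

**Step 1: constants and atoms.** The base of the induction. Take $t=0$; $\mathrm{cl}_0(\bar x)$ is the set of entries of $\bar x$, and $f$ reads off the value exactly: a constant, a coordinate of $\varphi(a_i)$, adjacency of $a_i,a_j$, or equality $a_i=a_j$.

**Step 2: connectives.** Let $\tau=F(\tau_1,\dots,\tau_j)$. Raise all $\tau_i$ to a common $t$ and put $f_\tau=F(f_{\tau_1},\dots,f_{\tau_j})$. By Lemma 2, a.a.s. only types of size at most $K(k,t)$ occur. On these the $f_{\tau_i}$ are bounded, and a.a.s. the values $\tau_i$ are within any prescribed distance of them. As $F$ is uniformly continuous on compact sets, (7) follows.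

**Step 3: means.** We show that almost all $y$ contribute a value that depends only on $h(y)$, and then average over $\mathcal D$. Let $\sigma(\bar x)=\mathrm{Mean}_{y\in N(x_i)}\tau(\bar x,y)$, with $(t,f_\tau)$ for $\tau$. For $a_i\in V(\Gamma)$ let $\Gamma\oplus y$ be $\Gamma$ with a new vertex $y$ joined exactly to $a_i$. We use the same $t$ and
$$f_\sigma(\Gamma,a,\varphi)=\int f_\tau\bigl(\Gamma\oplus y,(a,y),\varphi\cup\{y\mapsto z\}\bigr)\,d\mathcal D(z),$$
which is invariant, and continuous in $\varphi$ by uniform continuity of $f_\tau$ for fixed $\Gamma\oplus y$.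

Fix $\varepsilon>0$ and let $K=K(k,t)$. For each of the finitely many $(\Gamma,a_i)$ with $|V(\Gamma)|\le K$, the pair $(V(\Gamma),V(\Gamma\oplus y))$ is safe with $\theta=1-\alpha$. Let $C=\mathrm{cl}_t(\bar x)$ and let $b:\Gamma\to G[C]$ be an isomorphism with $b(a_i)=x_i$; embeddings of $\Gamma\oplus y$ over $b$ correspond to $y\in N(x_i)\setminus C$. By Lemmas 2 and 4 there is $\eta>0$ (the least of finitely many) such that a.a.s. for every $\bar x$ all but $K+n^{1-\alpha-\eta}$ of the $y\in N(x_i)$ are $t$-good, that is, $G[C\cup\{y\}]$ is $G[C]\oplus y$ and $C\cup\{y\}$ is $t$-closed. For such $y$,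
$$\mathrm{cl}_t(\bar xy)=C\cup\{y\}:$$
"$\subseteq$" since $C\cup\{y\}$ is $t$-closed, "$\supseteq$" by monotonicity. So by (7) for $\tau$, a.a.s. for all $\bar x$ and all such $y$, $\tau(\bar x,y)$ is within $\varepsilon$ of $\psi(h(y))$, where
$$\psi(z)=f_\tau\bigl(G[C]\oplus y,(\bar x,y),h|_C\cup\{y\mapsto z\}\bigr).$$

Let $M'$ bound $|f_\tau|$ on types of size at most $K+1$. By Lemma 5, a.a.s. $\deg(x_i)\ge n^{1-\alpha+o(1)}$ for all $\bar x$, so the default value is never used, and the exceptional $y$ change the average by at most $(M_\tau+M')(K+n^{1-\alpha-\eta})/\deg(x_i)=o(1)$. Hence, uniformly in $\bar x$,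
$$\sigma(\bar x)=\frac1{\deg(x_i)}\sum_{y\in N(x_i)}\psi(h(y))\pm(\varepsilon+o(1)).\tag{8}$$

It remains to compare the average in (8) with $\int\psi\,d\mathcal D=f_\sigma(G[C],\bar x,h|_C)$. Let $\rho$ be an $\varepsilon$-modulus of $f_\tau$ for types of size at most $K+1$. Partition $\mathbb K$ into nonempty Borel cells $P_1,\dots,P_q$ of diameter less than $\rho$ (by small half-open cubes), choose $z_l\in P_l$, and apply Lemma 5 with $\varepsilon'=\varepsilon/(qM'+1)$. Replacing $h(y)\in P_l$ by $z_l$ changes $\psi$ by at most $\varepsilon$, and replacing the fractions by $\mathcal D(P_l)$ changes the sum by at most $q\varepsilon'M'\le\varepsilon$. So the average in (8) is within $2\varepsilon$ of $\sum_l\mathcal D(P_l)\psi(z_l)$, and so is $\int\psi\,d\mathcal D$. Altogether $|\sigma-f_\sigma|\le5\varepsilon+o(1)$, uniformly in $\bar x$, and $\varepsilon$ was arbitrary.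

The global mean is treated in the same way, with $y$ a new isolated vertex in $\Gamma\oplus y$, $\theta=1$, $V$ in place of $N(x_i)$ and $n$ in place of $\deg(x_i)$. Here $k=0$ is allowed. The vertices $y\in V\setminus C$ that have a neighbor in $C$ are among the bad ones, so they are covered by Lemma 4.

**Step 4: suprema, definition of $f_\sigma$.** We let $f_\sigma$ be the best value over all safe extensions of the closure. Let $\sigma(\bar x)=\mathrm{Sup}_y\tau(\bar x,y)$, with $(t,f_\tau)$ for $\tau$. Put
$$m_0=K(k+1,t),\qquad s=\max(t,m_0),$$
$$f_\sigma(\Gamma,a,\varphi)=\max_{(\Lambda,\beta,\varphi')}f_\tau\bigl(\Lambda[\mathrm{cl}_t^\Lambda(a\beta)],(a,\beta),\varphi'|\bigr).\tag{9}$$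
The maximum is over graphs $\Lambda\supseteq\Gamma$ with $\Lambda[V(\Gamma)]=\Gamma$, $|V(\Lambda)\setminus V(\Gamma)|\le m_0$ and $(V(\Gamma),V(\Lambda))$ safe, over $\beta\in V(\Lambda)$, and over $\varphi'\in\mathbb K^{V(\Lambda)}$ extending $\varphi$. The choice $\Lambda=\Gamma$ is allowed. There is always an admissible triple: if $\Gamma=\emptyset$, a single vertex is a safe extension (weight $1$), and $m_0\ge k+1\ge1$. Up to isomorphism over $\Gamma$ there are finitely many $(\Lambda,\beta)$. For each of them the new coordinates of $\varphi'$ range over a compact product on which $f_\tau$ is jointly uniformly continuous with $\varphi$, so the maximum exists and is continuous in $\varphi$. So $f_\sigma$ is a type function. We show (7) for $\sigma$ with $s$ and $f_\sigma$. Let $C=\mathrm{cl}_s(\bar x)$; a.a.s. $|C|\le K(k,s)$ for all $\bar x$.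

**Step 5: suprema, upper bound.** We show that every $y$ is seen by (9). Let $y\in V$ and $E=\mathrm{cl}_t(\bar xy)$; a.a.s. $|E|\le m_0$ for all $\bar x,y$. Let $\Lambda=G[C\cup E]$. If $C\subsetneq S\subseteq C\cup E$, then $|S\setminus C|\le m_0\le s$, so $\delta(S/C)>0$ because $C$ is $s$-closed. So $(C,C\cup E)$ is safe, and $\Lambda$ with $\beta=y$ and $\varphi'=h|_{C\cup E}$ is admissible. By Lemma 1(d) with $U=C\cup E$, $\mathrm{cl}_t^\Lambda(\bar xy)=E$. By (7) for $\tau$, a.a.s. for all $\bar x,y$,
$$\tau(\bar x,y)\le f_\tau(G[E],\bar xy,h|_E)+\varepsilon\le f_\sigma(G[C],\bar x,h|_C)+\varepsilon .$$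

**Step 6: suprema, lower bound.** We show that every value in (9) is almost attained by some $y$. Let $\rho$ be an $\varepsilon$-modulus of $f_\tau$ for types of size at most $K(k,s)+m_0$. Cover $\mathbb K$ by finitely many open balls $O_1,\dots,O_q$ of radius $\rho/2$ centered in $\mathbb K$; each has positive $\mathcal D$-measure. Apply Lemma 3 with these balls, and Lemma 4 with $t$, to the finitely many safe $(R,\Lambda)$ with $|R|\le K(k,s)$ and $1\le|V(\Lambda)\setminus R|\le m_0$. Note that $C=\mathrm{cl}_s(\bar x)$ is $t$-closed, since $s\ge t$. For large $n$ we have $n^{\theta-o(1)}>n^{\theta-\eta}$, so there are more embeddings with prescribed balls than bad embeddings. Hence a.a.s. for every $\bar x$, every admissible $\Lambda\supsetneq G[C]$ and every choice of balls for the new vertices, there is a $t$-good embedding $g$ of $\Lambda$ over $\mathrm{id}_C$ whose new vertices have features in the chosen balls.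

Let $(\Lambda,\beta,\varphi')$ attain the maximum in $f_\sigma(G[C],\bar x,h|_C)$, and choose for each new $w$ a ball that contains $\varphi'(w)$. Take $g$ as above; if $\Lambda=G[C]$, let $g=\mathrm{id}_C$. In both cases $g$ is an isomorphism onto $G[U]$, where $U=g(V(\Lambda))$ is $t$-closed in $G$. Put $y=g(\beta)$. Then $\mathrm{cl}_t^G(\bar xy)\subseteq U$, and by Lemma 1(d) it equals $\mathrm{cl}_t^{G[U]}(\bar xy)$, which is the $g$-image of $\mathrm{cl}_t^\Lambda(\bar x\beta)$. The features on $U$ differ from $\varphi'$ by less than $\rho$, and agree with it on $C$. So, using (7) for $\tau$ and then the modulus,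
$$\sigma(\bar x)\ge\tau(\bar x,y)\ge f_\tau\bigl(\Lambda[\mathrm{cl}_t^\Lambda(\bar x\beta)],\bar x\beta,\varphi'|\bigr)-2\varepsilon=f_\sigma(G[C],\bar x,h|_C)-2\varepsilon .$$
With Step 5 this proves (7) for $\sigma$. $\square$

## 11. Constant limits, and values at fixed vertices

*Proof of Theorems A and A$^+$.*

**Step 1: closed terms.** We read off the constant. Let $\tau$ be closed, so $k=0$, and take $t,f_\tau$ from Proposition 6. By Lemma 2, a.a.s. $\mathrm{cl}_t(\emptyset)=\emptyset$. Let $c_\tau$ be the value of $f_\tau$ at the empty graph. Then (7) says that for every $\varepsilon>0$, a.a.s. $|\tau(\mathbb G_n)-c_\tau|\le\varepsilon$. So $\tau(\mathbb G_n)\to c_\tau$ in probability, hence in distribution. This proves Theorem A and the first part of Theorem A$^+$.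

**Step 2: fixed distinct vertices.** We show that a fixed tuple is its own closure. Let $k\ge1$ (for $k=0$ use Step 1). Let $\Lambda$ be the edgeless graph on $\{1,\dots,k\}$ and $R=\emptyset$. The pair is safe, since $\delta(S)=|S|$, and $\theta=k$. A.a.s. $\emptyset$ is $t$-closed, so by Lemma 4 a.a.s. at most $n^{k-\eta}$ injective $k$-tuples are bad, and the others induce an edgeless graph and form a $t$-closed set. All injective $k$-tuples have the same probability of being bad. So a fixed one is bad with probability at most $o(1)+n^{k-\eta}/(n(n-1)\cdots(n-k+1))\to0$. If $\bar x$ is good, $\mathrm{cl}_t(\bar x)$ is the set of its entries. So with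
$$f(z_1,\dots,z_k)=f_\tau\bigl(\Lambda,(1,\dots,k),(z_1,\dots,z_k)\bigr),$$
which is continuous on $\mathbb K^k$, (7) gives $\tau(\bar x)-f(h(x_1),\dots,h(x_k))\to0$ in probability. The $h(x_i)$ are i.i.d. with distribution $\mathcal D$, so $\tau(\bar x)$ converges in distribution to $f(\xi_1,\dots,\xi_k)$ by Slutsky. $\blacksquare$

## 12. Rational exponents: Poisson copies of a strictly balanced graph

*Proof of Theorem B.* If $\alpha$ is irrational, this is Theorem A. Let $\alpha=a/b\in(0,1)$ with positive integers $a<b$. We look for a graph $H$ whose expected number of copies stays bounded away from $0$ and $\infty$. For $\alpha=1/2$ one can take $K_5$, with $n^5p^{10}=1$; for $\alpha=2/3$ one can take $K_4$, with $n^4p^6=1$.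

**Step 1: choose the graph.** Take $j$ large and $v=ja$, $e=jb$. Then $n^vp^e=1$, and $1\le v-1\le e\le\binom v2$ for large $j$, since $a<b$ and $\binom v2$ grows quadratically in $j$. By Ruciński–Vince (*Strongly balanced graphs and random graphs*, J. Graph Theory 10 (1986)) there is a strongly balanced graph $H$ with $v$ vertices and $e$ edges. This means $\frac{e(F)}{v(F)-1}\le\frac e{v-1}$ for all subgraphs $F$ with $v(F)\ge2$.

**Step 2: $H$ is strictly balanced,** that is, $\frac{e(F)}{v(F)}<\frac ev$ for every subgraph $F\ne H$ with at least one vertex. This is the hypothesis of the Poisson theorem. For $2\le v(F)<v$,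
$$\frac{e(F)}{v(F)}=\frac{e(F)}{v(F)-1}\Bigl(1-\frac1{v(F)}\Bigr)\le\frac e{v-1}\Bigl(1-\frac1{v(F)}\Bigr)<\frac e{v-1}\Bigl(1-\frac1v\Bigr)=\frac ev .$$
If $v(F)=1$, then $e(F)=0$. If $v(F)=v$ and $F\ne H$, then $e(F)<e$.

**Step 3: a term without constant limit.** As $n^vp^e=1$, Bollobás's theorem (*Threshold functions for small subgraphs*, Math. Proc. Cambridge Philos. Soc. 90 (1981)) says that the number of copies of $H$ is asymptotically Poisson with mean $1/|\mathrm{Aut}H|$. The closed term
$$\mathrm{Sup}_{y_1}\cdots\mathrm{Sup}_{y_v}\min\bigl(\{E(y_i,y_j):ij\in E(H)\}\cup\{1-(y_i=y_j):i<j\}\bigr)$$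
is $1$ if there is a copy of $H$ and $0$ otherwise. It equals $1$ with probability tending to $1-e^{-1/|\mathrm{Aut}H|}\in(0,1)$, so it does not converge in probability to a constant. $\blacksquare$

## 13. A discontinuous connective and the parity of $n$

*Proof of Theorem C.* If every $F\in\mathcal F$ is continuous, the convergence law is Theorem A$^+$. Conversely let $F\in\mathcal F$, $F:\mathbb R^k\to\mathbb R$, be discontinuous at $a$. The idea is that a term can compute $1/n$, and a Lipschitz function of $1/n$ can pick out the parity of $n$, if only by a tiny amount. The discontinuity of $F$ magnifies this amount.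

**Step 1: a Lipschitz curve that alternates.** There are $\epsilon>0$ and $b_j\to a$ with $|F(b_j)-F(a)|\ge\epsilon$. For odd $n$ choose $j(n)$ with $\|b_{j(n)}-a\|_\infty\le\frac1{2n^2}$. Define $g:\mathbb R\to\mathbb R^k$ by
$$g(1/n)=b_{j(n)}-a\ (n\text{ odd}),\qquad g(1/n)=0\ (n\text{ even}),\qquad g=0\text{ on }(-\infty,0],$$
linear between consecutive points $\frac1{n+1},\frac1n$, and constant on $[1,\infty)$. On $[\frac1{n+1},\frac1n]$, an interval of length $\frac1{n(n+1)}$, one end value is $0$ and the other has coordinates at most $\frac1{2n^2}$ in absolute value. So each coordinate is at most $\frac1{2n^2}$ there, with slope at most $\frac1{2n^2}\cdot n(n+1)\le1$ in absolute value. The first bound shows that $g$ is continuous at $0$. So each coordinate $g_i$ is continuous and has slopes at most $1$ on $(0,\infty)$, and it vanishes on $(-\infty,0]$. Hence it is Lipschitz.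

**Step 2: the term.** We have $\mathrm{Mean}_y\mathrm{Mean}_z(y=z)=\frac1n$. The functions $u\mapsto a_i+g_i(u)$ are Lipschitz, so they are allowed connectives. Apply $F$ to these $k$ functions of the term $\mathrm{Mean}_y\mathrm{Mean}_z(y=z)$. The result is a closed term with deterministic value $F(a+g(1/n))$. It equals $F(a)$ for even $n$, and $F(b_{j(n)})$, at distance at least $\epsilon$ from $F(a)$, for odd $n$.

**Step 3: no limit.** If the term converged in distribution, the even $n$ would force the limit to be the constant $F(a)$. Then $\Pr(\text{value}\le F(a)-\epsilon/2)\to0$ and $\Pr(\text{value}\le F(a)+\epsilon/2)\to1$. For each odd $n$ the value is either at most $F(a)-\epsilon$ or at least $F(a)+\epsilon$, so one of the two probabilities is at distance $1$ from its supposed limit. This is a contradiction, so there is no convergence law. $\blacksquare$
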